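\title{The fixation threshold of asymmetric three-velocity ballistic annihilation}

\begin{abstract}
Particles are placed on the line with independent, identically distributed spacings and are given velocity $0$, $+1$ or $-1$ with probabilities $p$, $\lambda(1-p)$ and $(1-\lambda)(1-p)$; particles that meet annihilate each other. Junge and Lyu conjectured that the particles of velocity $0$ survive with positive probability whenever $p>F(p,\lambda)$, where $F$ is an explicit function of $\lambda$ and of the chances that a resting particle attacked from both sides is reached first from the left or from the right. We prove the conjecture, in the form of an equivalence: survival has positive probability if and only if $p>F(p,\lambda)$. The proof rests on an exact identity, obtained by adding one right-moving particle to a finite configuration that annihilates completely, and on a renewal argument. The same identity yields equations for the one-sided arrival probabilities, the continuity of the survival probability, explicit bounds for the threshold, and the survival probabilities of the moving particles.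
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The model and the question}

Let $\mu$ be a probability measure on $(0,\infty)$; it may have atoms. Place particles $\bullet_i$, $i\in\mathbb Z$, at positions $\cdots<x_{-1}<x_0=0<x_1<\cdots$ whose spacings $\xi_i=x_{i+1}-x_i$ are i.i.d.\ with law $\mu$. Fix $p,\lambda\in(0,1)$. Independently of the spacings and of each other, the particles receive velocities $\nu_i\in\{-1,0,1\}$: a particle is
\begin{itemize}
\item a \emph{blockade} (B, velocity $0$) with probability $p$,
\item a \emph{right particle} (R, velocity $+1$) with probability $q_R=\lambda(1-p)$,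
\item a \emph{left particle} (L, velocity $-1$) with probability $q_L=(1-\lambda)(1-p)$.
\end{itemize}
All particles start at time $0$, and particles that meet annihilate each other. If $\mu$ has atoms, an R, a B and an L may meet at one point at one time; in such a \emph{triple collision} all three are annihilated. Let $\theta=\theta(p,\lambda)$ be the probability that $\bullet_0$ is never annihilated, given that it is a blockade. We say that the system \emph{fixates} if $\theta>0$.

A moving particle destroys at most one blockade, and an R and an L that destroy each other spare the blockades altogether. So fixation is a competition, and the question is for which $p$ the blockades win. When all moving particles travel in the same direction the threshold is $p=\frac12$ (Example~\ref{ex:noleft}); when $\lambda=\frac12$ and $\mu$ has no atoms it is $p=\frac14$ (Theorem~\ref{thm:consequences}). For general $\lambda$ and $\mu$ our criterion is expressed through the following quantities.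

A blockade at the origin screens the two half-lines from each other until it is hit. Let $\tau_R\in(0,\infty]$ be the first time at which a right particle is at $0$ in the process that uses only $\bullet_{-1},\bullet_{-2},\dots$, and let $\tau_L$ be the first time at which a left particle is at $0$ in the process that uses only $\bullet_1,\bullet_2,\dots$. These two \emph{one-sided processes} are independent. Put
\[
a_R=\mathbb P(\tau_R<\infty),\qquad a_L=\mathbb P(\tau_L<\infty).
\]
If $\bullet_{-1}$ is an R it reaches $0$, so $a_R\ge q_R>0$, and $a_L\ge q_L>0$ for the same reason. We may therefore define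
\[
\alpha_R=\mathbb P(\tau_R\le\tau_L\mid\tau_R,\tau_L<\infty),\qquad
\alpha_L=\mathbb P(\tau_L\le\tau_R\mid\tau_R,\tau_L<\infty),
\]
and $\hat\alpha=\mathbb P(\tau_R=\tau_L\mid\tau_R,\tau_L<\infty)$. When a blockade is attacked from both sides, $\alpha_R$ is the chance that the attacker from the left dies on it, $\alpha_L$ is the chance that the attacker from the right does, and $\hat\alpha$ is the chance of a triple collision. These numbers depend on $\mu,p,\lambda$; they satisfy $\alpha_R+\alpha_L=1+\hat\alpha$, and $\hat\alpha=0$ if $\mu$ is atomless. Set $F(p,\lambda)=\max\{F_R,F_L\}$, where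
\begin{equation}\label{eq:F}
F_R=\frac{\lambda(2+\hat\alpha)-\alpha_R}{\lambda(2+\hat\alpha)+1+\alpha_L-\alpha_R},\qquad
F_L=\frac{(1-\lambda)(2+\hat\alpha)-\alpha_L}{(1-\lambda)(2+\hat\alpha)+1+\alpha_R-\alpha_L}.
\end{equation}
Reflecting the line replaces $\lambda$ by $1-\lambda$ and exchanges the subscripts $R$ and $L$ everywhere; it leaves $\theta$, $\hat\alpha$ and $F$ unchanged.

It is known that $p\le F(p,\lambda)$ implies $\theta(p,\lambda)=0$. The problem posed by Junge and Lyu \cite{JL} is the conjecture that the converse holds: for every $\mu$ with finite mean and all $p,\lambda\in(0,1)$, if $p>F(p,\lambda)$ then $\theta(p,\lambda)>0$. The phase transition would then be at the fixed point $p_c=F(p_c,\lambda)$, which they believe to be unique.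

\subsection{Results}

We prove the conjecture, together with an independent proof of the known direction. Finiteness of the mean of $\mu$ is not used anywhere, so throughout $\mu$ is an arbitrary probability measure on $(0,\infty)$ and $p,\lambda\in(0,1)$.

\begin{theorem}\label{thm:main}
For every $\mu$ and all $p,\lambda\in(0,1)$, $\ \theta(p,\lambda)>0$ if and only if $p>F(p,\lambda)$.
\end{theorem}

The proof goes through one further quantity. For $n\ge1$ let $e_n$ be the probability that all particles are annihilated in the process that uses only $\bullet_1,\dots,\bullet_n$, and put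
\[
e_0=1,\qquad E=\sum_{n\ge0}e_n\in[1,\infty],\qquad \sigma=1/E .
\]
Thus $E$ is the expected number of initial segments of $\bullet_1,\bullet_2,\dots$, the empty one included, that die out when run by themselves.

\begin{theorem}\label{thm:identities}
\begin{enumerate}
\item[(i)] We have $\theta=(1-a_R)(1-a_L)$, $\ p\le\sigma\le1$, and
\begin{equation}\label{eq:system}
q_R=a_R(\sigma+p\,a_L\alpha_R),\qquad q_L=a_L(\sigma+p\,a_R\alpha_L).
\end{equation}
\item[(ii)] We have $p>F$ if and only if $\theta>0$, and then $\sigma=p$; we have $p=F$ if and only if $\theta=0$ and $\sigma=p$; and we have $p<F$ if and only if $\sigma>p$.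
\end{enumerate}
\end{theorem}

The identities \eqref{eq:system} explain the shape of $F$. Inside the fixation region $\sigma=p$ and $a_R,a_L<1$. At its edge one expects $\sigma=p$ to persist while one arrival probability, say $a_R$, reaches $1$. Then \eqref{eq:system} reads $q_R-p=pa_L\alpha_R$ and $q_L=pa_L(1+\alpha_L)$, and eliminating $a_L$ gives $(q_R-p)(1+\alpha_L)=q_L\alpha_R$. By Lemma~\ref{lem:Delta} this is the equation $p=F_R$. So $F_R$ and $F_L$ describe the two ways in which fixation can be lost, through the left half-line or through the right one.

\begin{theorem}\label{thm:consequences}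
\begin{enumerate}
\item[(i)] If $p>F$, then $(a_R,a_L)$ is the unique positive solution of
\[
pa_R(1+a_L\alpha_R)=q_R,\qquad pa_L(1+a_R\alpha_L)=q_L,
\]
with $\alpha_R,\alpha_L$ regarded as given. That is, $a_R$ is the positive root of
\[
\alpha_L\,a^2+\Bigl(1+\frac{q_L}{p}\alpha_R-\frac{q_R}{p}\alpha_L\Bigr)a-\frac{q_R}{p}=0,
\]
and $a_L=\dfrac{q_L/p}{1+a_R\alpha_L}$. If moreover $\hat\alpha=0$, then $(1+a_R)(1+a_L)=1/p$.
\item[(ii)] For fixed $\mu$, the function $\theta$ is jointly continuous on $(0,1)^2$, the fixation region $\{p>F\}$ is open, and $a_R,a_L,\alpha_R,\alpha_L,\hat\alpha$ are continuous at every point where $p\ge F$.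
\item[(iii)] Let $\lambda^*=\max(\lambda,1-\lambda)$. Then $\theta>0$ if $p\ge\frac{\lambda^*}{1+\lambda^*}$, and $\theta=0$ if
\[
p\le\max\Bigl\{\frac{\lambda^*}{2+\lambda^*},\ \frac{2\lambda^*-1}{2\lambda^*},\ \frac1{4+\hat\alpha}\Bigr\}.
\]
As $\lambda^*\to1$ both thresholds tend to $\frac12$.
\item[(iv)] If $\lambda=\frac12$, then $\theta>0$ if and only if $p>1/(4+\hat\alpha)$; for atomless $\mu$ this is $p>\frac14$.
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:moving}
In the process on the whole line, let $\rho_R$, $\rho_L$ and $\eta$ be the probabilities that a given particle is, respectively, an R that survives forever, an L that survives forever, and an R annihilated in a two-body collision with an L. Then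
\[
\rho_R=a_R(1-a_L)(\sigma-p),\qquad \rho_L=a_L(1-a_R)(\sigma-p),\qquad \eta=\sigma a_Ra_L .
\]
In particular, if $p\ge F$ then almost surely no moving particle survives.
\end{theorem}

We make no claim about the uniqueness of the fixed point of $F(\cdot,\lambda)$ for general $\lambda$ and $\mu$. Since $F$ depends on $p$ through $\alpha_R$ and $\alpha_L$, Theorem~\ref{thm:main} is a criterion at each point $(p,\lambda)$ and does not need uniqueness.

\subsection{The method}

A natural first attempt is to count the ways in which a right particle can end: it survives, it dies on a blockade, or it dies in a two-body collision with a left particle. This is equation \eqref{eq:balance} below. The probability of dying on a blockade can be written with $a_R,a_L,\alpha_R$, but the count does not close, because nothing in it determines $\eta$.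

We count something else. Take a finite interval of particles that dies out when run alone, and put one more right particle to its left. The surprise is that the new particle is never stopped by a left particle alone: either it survives, or it takes a blockade away from the left particle that was going to destroy it. In both cases the configuration splits into independent blocks, and summing over all lengths gives \eqref{eq:system}, with the single unknown $\sigma$. A renewal argument then shows that $\sigma\ge p$ always, with equality under fixation, and the rest is algebra.

Section~\ref{sec:small} shows this in two small cases. Section~\ref{sec:dynamics} collects the deterministic rules of the dynamics, Section~\ref{sec:key} proves the splitting, Section~\ref{sec:sum} sums it, and Section~\ref{sec:renewal} compares $\sigma$ with $p$. Theorems~\ref{thm:main} and~\ref{thm:identities} are proved in Section~\ref{sec:threshold}, Theorem~\ref{thm:consequences} in Section~\ref{sec:consequences} and Theorem~\ref{thm:moving} in Section~\ref{sec:moving}.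

\section{Two small cases}\label{sec:small}

The first case lies just outside our range of parameters, but it can be solved completely and it shows what $\sigma$ does.

\begin{example}[No left particles]\label{ex:noleft}
Let $\lambda=1$, so that each particle is an R with probability $q=1-p$ and a B otherwise. If $\bullet_i$ is an R and $\bullet_{i+1}$ is a B, they annihilate each other and meet nobody else: no particle catches $\bullet_i$, and every other R reaches $x_{i+1}$ later or never. Deleting such pairs repeatedly shows that R's and B's are matched like opening and closing parentheses, whatever the spacings. Recall the gambler's ruin formula: a walk on $\mathbb Z$ that steps up with probability $q$ and down with probability $p$ ever reaches the level above its start with probability $\min(1,q/p)$, and the level below with probability $\min(1,p/q)$.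

Some R of the left half-line is unmatched exactly when the number of R's minus the number of B's among $\bullet_{-1},\dots,\bullet_{-n}$ reaches $+1$ for some $n$. Hence $a_R=\min(1,q/p)$, and $\theta=1-a_R$ is positive if and only if $p>\frac12$. The particles $\bullet_1,\dots,\bullet_n$ die out exactly when they form a balanced word, that is, when the same walk, read along $\bullet_1,\bullet_2,\dots$, is at $0$ at step $n$ and has not yet visited $-1$. From $0$ the walk returns to $0$ without visiting $-1$ with probability $q\min(1,p/q)=\min(p,q)$. The number of such visits is geometric, so $E=1/(1-\min(p,q))$ and $\sigma=\max(p,q)$.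

Three facts are visible: $\sigma\ge p$; $\sigma=p$ when $\theta>0$; and $q=a_R\sigma$, which is \eqref{eq:system} with $a_L=0$. The last one, written as $qE=a_R$, has a direct explanation. The first R to reach the origin is $\bullet_{-n}$ exactly when $\bullet_{-n},\dots,\bullet_{-1}$ is an R followed by a balanced word, which has probability $qe_{n-1}$. In other words, an R added to the left of an interval that dies out always survives.
\end{example}

With left particles present the last sentence fails, and it fails first for three particles.

\begin{example}[Adding an R to two particles]\label{ex:three}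
The pair $\bullet_2,\bullet_3$ dies out exactly when it is RB, RL or BL, so $e_2=q_Rp+q_Rq_L+pq_L$. Add an R at $x_1$ and run the three particles. In RRB and RRL the particles $\bullet_2,\bullet_3$ annihilate each other ahead of $\bullet_1$, which survives. In RBL there is a race for the blockade. If $\xi_1>\xi_2$, the L arrives first and $\bullet_1$ passes the empty site and survives. If $\xi_1\le\xi_2$, then $\bullet_1$ dies on the blockade, together with $\bullet_3$ if $\xi_1=\xi_2$. Hence
\[
q_R\,e_2=\mathbb P(\bullet_1\text{ is an R and the only survivor of }\bullet_1,\bullet_2,\bullet_3)+p\cdot q_Rq_L\,\mathbb P(\xi_1\le\xi_2).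
\]
The first term on the right is the probability that, in the left half-line, $\bullet_{-3}$ is the first R to reach $0$; it contributes to $a_R$. In the second term, shift indices so that the blockade is $\bullet_0$: the factor after $p$ is the probability that $\bullet_{-1}$ is an R, $\bullet_1$ is an L and $\tau_R\le\tau_L$. It contributes to $\mathbb P(\tau_R\le\tau_L<\infty)=a_Ra_L\alpha_R$. Proposition~\ref{prop:key} says that for every length these two alternatives are the only ones, and summing over lengths gives $q_RE=a_R+p\,a_Ra_L\alpha_R\,E$, the first identity in \eqref{eq:system}.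
\end{example}

\section{The dynamics}\label{sec:dynamics}

This section and the next are deterministic. Fix velocities $\nu_i$ and strictly increasing positions $x_i$ with $x_i\to\pm\infty$ as $i\to\pm\infty$; the latter holds almost surely, since the spacings are i.i.d.\ and positive. The proof compares the process on an interval of particles with the processes on its subintervals many times, so we first make precise when such processes agree.

\subsection{Death times}

The \emph{line} of $\bullet_i$ is $X_i(s)=x_i+\nu_is$, $s\ge0$. For $I\subseteq\mathbb Z$, the \emph{process on $I$} is the family of death times $d_i\in(0,\infty]$, $i\in I$, such that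
\begin{equation}\label{eq:rule}
d_i=\inf\{s>0:\ X_i(s)=X_j(s)\text{ for some }j\in I\setminus\{i\}\text{ with }d_j\ge s\},\qquad i\in I.
\end{equation}
We say that $\bullet_i$ is \emph{alive up to} $s$ if $d_i\ge s$, and that it \emph{survives} if $d_i=\infty$. A \emph{collision} is a point $(y,s)$ with at least two particles alive up to $s$ and located at $y$ at time $s$; by \eqref{eq:rule} all of them die at time $s$, and they are called \emph{partners}. Lines of equal velocity are parallel, so a collision involves at most one particle of each velocity.

The rule \eqref{eq:rule} has exactly one solution. If $I$ is finite, list the times $s_1<\dots<s_N$ at which two lines cross. Then $d_i=s_h$ if and only if $\bullet_i$ has not died at $s_1,\dots,s_{h-1}$ and shares its position at time $s_h$ with another such particle; this recursion constructs the solution and leaves no choice. If $I$ is infinite, consider the cone $K=\{(z,s):|z-y|\le T-s\}$. Speeds are at most $1$, so a line that is in $K$ at some time was in $K$ at all earlier times and started in $[y-T,y+T]$. The recursion, run over the finitely many crossing points in $K$, uses only these finitely many particles, and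 the results are consistent as the cones grow. The same recursion, stopped at a time $T\le\infty$, shows that the numbers $\min(d_i,T)$ are determined by \eqref{eq:rule} with both sides truncated at $T$. We say that the particles of $S$ \emph{evolve on $[0,T)$ as in} another process if their truncated death times $\min(d_i,T)$ agree in the two processes; then for each $s\le T$ the same particles of $S$ are alive up to $s$ in both. We say that the line $X_k$ \emph{meets a live particle} of the process on $S\not\ni k$ at time $s$ if some $\bullet_j$, $j\in S$, is alive up to $s$ in that process and $X_j(s)=X_k(s)$.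

\begin{lemma}\label{lem:rs}
Let $I$ be the disjoint union of $S$ and $S'$, and let $T\le\infty$.
\begin{enumerate}
\item[(a)] \emph{Restriction.} If no collision before time $T$ in the process on $I$ involves particles of both $S$ and $S'$, then on $[0,T)$ the particles of $S$ evolve as in the process on $S$.
\item[(b)] \emph{Superposition.} Run the processes on $S$ and on $S'$ separately. If there is no $s<T$ at which a particle of $S$ and a particle of $S'$, both alive up to $s$, are at the same place, then on $[0,T)$ the process on $I$ is the superposition of the two.
\end{enumerate}
\end{lemma}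

\begin{proof}
(a) Take the death times of the process on $I$ and $i\in S$. The infimum in \eqref{eq:rule} over $j\in S$ is at least $d_i$, and it equals $d_i$ if $d_i<T$, because the partners of $\bullet_i$ then lie in $S$. So these times solve the truncated rule for $S$. (b) Take the death times of the separate processes and $i\in S$. The infimum over $j\in I$ is at most $d_i$; if it were some $s<\min(d_i,T)$, it would be attained by a $j\in S'$ alive up to $s$, which is excluded. So these times solve the truncated rule for $I$. In both cases uniqueness finishes the proof.
\end{proof}

For indices $i\le j+1$, we write $[i,j]$ both for the particles $\bullet_i,\dots,\bullet_j$ and for the process on them; $[i,i-1]$ is empty. Every statement below has a \emph{mirror image}, obtained by reflecting the line, reversing the indices and exchanging R with L, and we use it under the same name.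

\begin{lemma}\label{lem:facts}
Consider the process on $I\subseteq\mathbb Z$. For $k\in I$ let $I^-_k=\{i\in I:i<k\}$ and $I^+_k=\{i\in I:i>k\}$.
\begin{enumerate}
\item[(a)] \emph{Order.} If $i<j$ are both alive up to $s$, then $X_i<X_j$ on $[0,s)$ and $X_i(s)\le X_j(s)$.
\item[(b)] \emph{Shielding.} If $\bullet_k$ is alive up to $T\le\infty$, then no collision before $T$ involves $\bullet_k$, or both a particle of $I^-_k$ and a particle of $I^+_k$. On $[0,T)$ each of the sets $I^-_k$, $I^-_k\cup\{k\}$, $I^+_k$, $I^+_k\cup\{k\}$ evolves as in its own process.
\item[(c)] \emph{Probe rule.} The death time $d_k$ is the first time at which the line $X_k$ meets a live particle of the process on $I^-_k$ or of the process on $I^+_k$, and the partners of $\bullet_k$ are the live particles met at that time.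
\item[(d)] \emph{An R ignores its left.} If $\bullet_k$ is an R, its death time and partners are the same in the processes on $I$ and on $I^+_k\cup\{k\}$.
\item[(e)] \emph{Escape.} If $I$ has a largest element $j$, a particle alive up to $s$ with position at time $s$ greater than $x_j$ is an R and survives.
\item[(f)] \emph{Separation.} If no R survives in $[i,k]$ and no L survives in $[k+1,j]$, then the process $[i,j]$ is the superposition of $[i,k]$ and $[k+1,j]$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Otherwise the two lines cross at some $s'<s$, when both particles are alive up to $s'$, and both die at $s'$.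

(b) A collision at time $s<T$ between $i<k$ and $j>k$ would give $X_i(s)\le X_k(s)\le X_j(s)=X_i(s)$ by order, so it would involve $\bullet_k$, which is impossible since $d_k\ge T$. Now apply restriction.

(c) By shielding with $T=d_k$, for $s\le d_k$ a particle other than $\bullet_k$ is alive up to $s$ in the process on $I$ if and only if it is alive up to $s$ in the process on its side. So for $s\le d_k$ the condition in \eqref{eq:rule} is the condition in (c).

(d) A line of index less than $k$ starts to the left of $X_k$ and is not faster, so it never meets $X_k$. By the probe rule only the process on $I^+_k$ matters.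

(e) All particles start at positions at most $x_j$, and only R's move to the right, so only R's are ever beyond $x_j$. The particle is therefore an R, it stays beyond $x_j$ from time $s$ on, and there it has no possible partner.

(f) Run the two processes separately, and suppose that a particle of $[i,k]$ and a particle of $[k+1,j]$, both alive up to $s$, are at $y$ at time $s$. The first started on the left, so it is faster, and the pair is of type RB, BL or RL. For RB, $y\ge x_{k+1}>x_k$. For BL, $y\le x_k<x_{k+1}$. For RL, $y>x_k$ or $y<x_{k+1}$. In each case an R of $[i,k]$ is beyond $x_k$ or an L of $[k+1,j]$ is below $x_{k+1}$, and by escape it survives in its own process. This is excluded, so superposition applies with $T=\infty$.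
\end{proof}

\subsection{Four classes of intervals}

We classify a finite interval by what survives when it is run alone.
\begin{itemize}
\item $[i,j]\in\mathcal E$ (\emph{extinct}): nothing survives. The empty interval is extinct.
\item $[i,j]\in\mathcal S$ (\emph{static}): no moving particle survives. The empty interval is static.
\item $[i,j]\in\mathcal R$, for $i\le j$: the particle $\bullet_i$ is an R, it survives, and no other R survives.
\item $[i,j]\in\mathcal L$, for $i\le j$: the particle $\bullet_j$ is an L, it survives, and no other L survives.
\end{itemize}
The classes $\mathcal R$ and $\mathcal L$ matter because they translate the arrival times $\tau_R,\tau_L$, which concern infinite systems, into events about finite intervals. Let $J$ be a set of consecutive indices with largest element $j$, and let $y>x_j$. A particle \emph{arrives at $y$} in the process on $J$ if it is at $y$ at some time $s$ and is alive up to $s$.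

\begin{lemma}[First arrival]\label{lem:arrival}
The particle $\bullet_i$, $i\in J$, is the first to arrive at $y$ in the process on $J$ if and only if $[i,j]\in\mathcal R$; it then arrives at time $y-x_i$. If some particle arrives, there is a first one.
\end{lemma}

\begin{proof}
By escape, a particle that arrives is a surviving R, and every surviving R $\bullet_h$ arrives, at time $y-x_h$. So the first arrival is the surviving R of largest index, which exists if any R survives. Since an R ignores its left, every R with index in $[i,j]$ has the same fate in the process on $J$ as in $[i,j]$. Hence $\bullet_i$ is the surviving R of largest index in the process on $J$ if and only if $[i,j]\in\mathcal R$.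
\end{proof}

For a blockade $\bullet_k$, meeting the line $X_k$ is arriving at $x_k$. The probe rule therefore says: \emph{a blockade dies at the earlier of the first arrival times at $x_k$ from the process on its left and from the process on its right, and its partners are the first arrivals that attain this time.} We call this the \emph{blockade rule}.

\begin{lemma}\label{lem:R}
Let $i\le j$. Then $[i,j]\in\mathcal R$ if and only if $\bullet_i$ is an R, $[i+1,j]\in\mathcal E$, and the line $X_i$ meets no live particle of $[i+1,j]$. In this case, for every $y>x_j$, all particles of the process $[i+1,j]$ die before time $y-x_i$.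
\end{lemma}

\begin{proof}
By the probe rule, the third condition says that $\bullet_i$ survives in $[i,j]$, and then by shielding the other particles evolve in $[i,j]$ as in $[i+1,j]$ at all times. If the three conditions hold, $\bullet_i$ is thus the only survivor of $[i,j]$, and $[i,j]\in\mathcal R$. Conversely, let $[i,j]\in\mathcal R$. A B or an L surviving in $[i+1,j]$ would be met by the line $X_i$, and a surviving R is excluded by the definition of $\mathcal R$; so $[i+1,j]\in\mathcal E$. Finally, suppose that $\bullet_h$, $h>i$, is alive up to $y-x_i$. By order $X_h(s)>x_i+s$ for $s<y-x_i$, and $x_i+s>x_j$ for $s$ close to $y-x_i$. By escape $\bullet_h$ survives, contradicting $[i+1,j]\in\mathcal E$.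
\end{proof}

\section{Adding a right particle to an extinct interval}\label{sec:key}

We generalize the race of Example~\ref{ex:three}. For $1<k<m$ let
\[
C_{k,m}=\bigl\{[1,k-1]\in\mathcal R,\ \bullet_k\text{ is a B},\ [k+1,m]\in\mathcal L,\ x_k-x_1\le x_m-x_k\bigr\}.
\]
By Lemma~\ref{lem:arrival}, this says that $\bullet_1$ and $\bullet_m$ are the first arrivals at the blockade $\bullet_k$ from the two sides and that $\bullet_1$ is not later. We first describe what happens on $C_{k,m}$ when $\bullet_1$ is absent.

\begin{lemma}\label{lem:C}
On $C_{k,m}$ we have $[2,m]\in\mathcal E$. In the process $[2,m]$ the particles $\bullet_k$ and $\bullet_m$ annihilate each other at time $t'=x_m-x_k$, and all other particles die before $t'$.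
\end{lemma}

\begin{proof}
In $[k,m]$ the first arrival at $x_k$ from the right is $\bullet_m$, so by the blockade rule $\bullet_k$ and $\bullet_m$ die together at time $t'$. By shielding, $\bullet_{k+1},\dots,\bullet_{m-1}$ evolve on $[0,t')$ as in $[k+1,m-1]$, where they die before $t'$ by Lemma~\ref{lem:R} with $y=x_k$. So $[k,m]\in\mathcal E$. By the same lemma $[2,k-1]\in\mathcal E$, and its particles die before $x_k-x_1\le t'$. By separation $[2,m]$ is the superposition of $[2,k-1]$ and $[k,m]$.
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\draw[->] (-0.5,0) -- (8.9,0) node[right] {space};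
\draw[->] (-0.5,0) -- (-0.5,4) node[above] {time};
\draw[thick,dashed] (0,0) -- (3,3);
\draw[thick] (0.8,0) -- (1.6,0.8) -- (1.6,0);
\draw[thick] (3,0) -- (3,3.5) -- (6.5,0);
\draw[thick] (4,0) -- (4.5,0.5) -- (5,0);
\draw[thick] (7.3,0) -- (7.3,0.8) -- (8.1,0);
\foreach \x/\i in {0/1,0.8/2,1.6/3,3/4,4/5,5/6,6.5/7,7.3/8,8.1/9}
  {\fill (\x,0) circle (0.06); \node[below] at (\x,-0.05) {$x_{\i}$};}
\draw (3,3) circle (0.09);
\draw[dotted] (-0.5,3) node[left] {$t$} -- (3,3);
\draw[dotted] (-0.5,3.5) node[left] {$t'$} -- (3,3.5);
\end{tikzpicture}
\caption{Solid lines: nine particles without the first one; all die, and the blockade at $x_4$ is destroyed at time $t'=x_7-x_4$ by the left particle from $x_7$. Dashed line: a right particle added at $x_1$ meets nobody until it reaches that blockade at time $t=x_4-x_1\le t'$. This is the event $D^{9}_{4,7}$.}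
\label{fig:D}
\end{figure}

For $1<k<m\le n$ put $D^n_{k,m}=C_{k,m}\cap\{[m+1,n]\in\mathcal E\}$; see Figure~\ref{fig:D}.

\begin{proposition}\label{prop:key}
Let $n\ge1$. The event $\{\bullet_1\text{ is an R},\ [2,n]\in\mathcal E\}$ is the disjoint union of $\{[1,n]\in\mathcal R\}$ and the events $D^n_{k,m}$, $1<k<m\le n$.
\end{proposition}

The difficulty is that a change of one particle can rearrange all later collisions: once $\bullet_1$ has taken a blockade, the left particle that was to die there goes on. We avoid following this cascade. We use the process with $\bullet_1$ only up to the death of $\bullet_1$, and read everything else off the process without it.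

\begin{proof}
Let $P$ be the process $[2,n]$ and $Q$ the process $[1,n]$.

\emph{Inclusion and disjointness.} The event $\{[1,n]\in\mathcal R\}$ lies in the left side by Lemma~\ref{lem:R}. On $D^n_{k,m}$ the particle $\bullet_1$ is an R, and $[2,m]$ and $[m+1,n]$ are extinct by Lemma~\ref{lem:C}; by separation $P$ is their superposition, so $[2,n]\in\mathcal E$ and $\bullet_m$ is the partner of $\bullet_k$ in $P$. In $Q$, by Lemma~\ref{lem:arrival}, the first arrival at $x_k$ from $[1,k-1]$ is $\bullet_1$, at time $x_k-x_1$, and the first arrival from $[k+1,n]$ is $\bullet_m$, at time $x_m-x_k\ge x_k-x_1$. By the blockade rule $\bullet_1$ dies on $\bullet_k$ in $Q$. Hence $[1,n]\notin\mathcal R$; the index $k$ is determined, as that of the blockade among the partners of $\bullet_1$ in $Q$; and $m$ is determined, as the index of the partner of $\bullet_k$ in $P$. So all listed events are disjoint.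

\emph{Covering.} Let $\bullet_1$ be an R, $[2,n]\in\mathcal E$ and $[1,n]\notin\mathcal R$. By Lemma~\ref{lem:R} the line $X_1$ meets a live particle of $P$. Let $t$ be the first such time and $y=x_1+t$. By the probe rule, $\bullet_1$ dies in $Q$ at time $t$, and its partners are the particles alive up to $t$ in $P$ and located at $y$ at time $t$.

\emph{Step 1: one of the partners is a blockade.} Otherwise the only partner is an L, say $\bullet_j$. Then in $P$ the particle $\bullet_j$ is alone at $(y,t)$, so it lives beyond $t$; since $[2,n]\in\mathcal E$, it dies in $P$ at some time $s>t$ and place $z<y$. Nothing is left for it to die on. An R partner $\bullet_i$, $i\ge2$, would be at $x_i+s>x_1+t=y>z$. A blockade partner sits at $z\in(x_1,y)$ and is alive in $P$ up to $s>t$, so the line $X_1$ meets it alive at time $z-x_1<t$, contradicting the choice of $t$.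

Let $\bullet_k$ be this blockade; then $t=x_k-x_1$.

\emph{Step 2: the partner of $\bullet_k$ in $P$.} In $P$ the blockade $\bullet_k$ is alive up to $t$ and dies at some finite time $t'\ge t$. An R $\bullet_i$ with $2\le i<k$ reaches $x_k$ at time $x_k-x_i<t$, so it is not a partner. Hence $\bullet_k$ has exactly one partner in $P$, an L $\bullet_m$ with $k<m\le n$, and $x_m-x_k=t'\ge t=x_k-x_1$.

\emph{Step 3: $C_{k,m}$ holds.} By the blockade rule in $Q$, the partner $\bullet_1$ of $\bullet_k$ is the first arrival at $x_k$ from $[1,k-1]$, so $[1,k-1]\in\mathcal R$ by Lemma~\ref{lem:arrival}. By the blockade rule in $P$, the partner $\bullet_m$ is the first arrival at $x_k$ from $[k+1,n]$, so $[k+1,m]\in\mathcal L$.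

\emph{Step 4: $[m+1,n]\in\mathcal E$.} In $P$ the particle $\bullet_m$ is alive up to $t'$. By shielding, no collision before $t'$ mixes indices at most $m$ with larger ones, and $\bullet_2,\dots,\bullet_m$ evolve on $[0,t')$ as in $[2,m]$. By Lemma~\ref{lem:C} all of them except $\bullet_k,\bullet_m$ die before $t'$, and by Step~2 these two die in a two-body collision. So no collision of $P$ mixes $[2,m]$ with $[m+1,n]$, and by restriction the particles of $[m+1,n]$ evolve in $P$ as in their own process. All of them die in $P$.
\end{proof}

\begin{remark}\label{rem:tie}
Extinction of $[2,n]$ is used in Steps 1, 2 and 4; without it Step~1 fails already for the pair RL. The rule for triple collisions enters through the weak inequality in $C_{k,m}$: if $x_k-x_1=x_m-x_k$, then $\bullet_1$ dies in a triple collision, so the tie belongs to $D^n_{k,m}$ and not to $\{[1,n]\in\mathcal R\}$. It belongs to the corresponding event of the mirror statement as well. This double count is the reason why $\alpha_R+\alpha_L=1+\hat\alpha$, and not $1$, appears in $F$.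
\end{remark}

\section{Summing over all lengths}\label{sec:sum}

We return to the random model. Whether $[i,j]$ belongs to one of the four classes depends only on $\nu_i,\dots,\nu_j$ and $\xi_i,\dots,\xi_{j-1}$, and $C_{k,m}$ depends only on $\nu_1,\dots,\nu_m$ and $\xi_1,\dots,\xi_{m-1}$. Since velocities and spacings are independent i.i.d.\ sequences, such events for disjoint intervals of indices are independent, and their probabilities do not change when the indices are shifted. This is the only way in which the law of the configuration enters Sections~\ref{sec:sum} and~\ref{sec:renewal}. Put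
\[
w_R=\mathbb P(\tau_R\le\tau_L<\infty)=a_Ra_L\alpha_R,\qquad w_L=\mathbb P(\tau_L\le\tau_R<\infty)=a_Ra_L\alpha_L,
\]
where the second equalities use the independence of $\tau_R$ and $\tau_L$.

By Lemma~\ref{lem:arrival} with $J=\{-1,-2,\dots\}$ and $y=0$, the event $\{\tau_R<\infty\}$ is the disjoint union of the events $\{[-i,-1]\in\mathcal R\}$, $i\ge1$, and $\tau_R=-x_{-i}$ on the $i$th one. The mirror statement holds for $\tau_L$. Hence
\begin{gather}
a_R=\sum_{i\ge1}\mathbb P([1,i]\in\mathcal R),\qquad a_L=\sum_{j\ge1}\mathbb P([1,j]\in\mathcal L),\label{eq:asum}\\
w_R=\sum_{i,j\ge1}\mathbb P\bigl([-i,-1]\in\mathcal R,\ [1,j]\in\mathcal L,\ -x_{-i}\le x_j\bigr).\label{eq:wsum}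
\end{gather}
Shifting indices by $k$ turns $C_{k,m}$ into the event that $\bullet_0$ is a blockade and that the event in \eqref{eq:wsum} with $i=k-1$, $j=m-k$ occurs. Therefore
\begin{equation}\label{eq:Csum}
\sum_{1<k<m}\mathbb P(C_{k,m})=p\,w_R .
\end{equation}
By the blockade rule, a blockade at $0$ dies at time $\min(\tau_R,\tau_L)$, so
\begin{equation}\label{eq:theta}
\theta=(1-a_R)(1-a_L).
\end{equation}
In particular $\theta=0$ if and only if $a_R=1$ or $a_L=1$.

\begin{proposition}\label{prop:sum}
In $[0,\infty]$ we have $q_RE=a_R+p\,w_RE$ and $q_LE=a_L+p\,w_LE$.
\end{proposition}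

\begin{proof}
Take probabilities in Proposition~\ref{prop:key}:
\[
q_R\,e_{n-1}=\mathbb P([1,n]\in\mathcal R)+\sum_{1<k<m\le n}\mathbb P(C_{k,m})\,e_{n-m}.
\]
Sum over $n\ge1$; all terms are nonnegative, so the order of summation is free. The left side gives $q_RE$, the first term on the right gives $a_R$ by \eqref{eq:asum}, and the last term gives $p\,w_RE$ by \eqref{eq:Csum}. The second identity is the first one for the reflected system, which has the same $e_n$, because an interval is extinct if and only if its reflection is.
\end{proof}

We shall also need that neither side wins the race with probability zero.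

\begin{lemma}\label{lem:alphapos}
We have $\alpha_R>0$ and $\alpha_L>0$.
\end{lemma}

\begin{proof}
The event that $\bullet_{-1}$ is an R and $\bullet_1$ is an L has probability $q_Rq_L>0$, and on it $\tau_R=\xi_{-1}$ and $\tau_L=\xi_0$. These spacings are i.i.d.\ and independent of the event, so each of $\xi_{-1}\le\xi_0$ and $\xi_0\le\xi_{-1}$ has conditional probability at least $\frac12$. Hence $w_R,w_L\ge q_Rq_L/2>0$.
\end{proof}

\section{A renewal equation for static intervals}\label{sec:renewal}

Proposition~\ref{prop:sum} is empty if $E=\infty$, and to use it we must compare $E$ with $1/p$. The product $pE$ suggests looking at an extinct interval followed by a blockade. A static interval is a concatenation of such pieces, cut at the surviving blockades, and this gives a renewal equation whose kernel has total mass $pE$. The solution consists of probabilities, so it is bounded; this forces mass at most $1$. Under fixation the solution is not summable, which forces mass exactly $1$.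

\begin{proposition}\label{prop:renewal}
\begin{enumerate}
\item[(a)] We have $pE\le1$.
\item[(b)] If $\theta>0$, then $pE=1$.
\end{enumerate}
\end{proposition}

\begin{proof}
Let $g_n=\mathbb P([1,n]\in\mathcal S)$, so $g_0=1$. We claim that, for $1\le j\le n$, the interval $[1,n]$ is static with leftmost survivor $\bullet_j$ if and only if $[1,j-1]\in\mathcal E$, $\bullet_j$ is a B and $[j+1,n]\in\mathcal S$. If the first statement holds, $\bullet_j$ is a B, and by shielding with $T=\infty$ the intervals $[1,j-1]$ and $[j+1,n]$ evolve in $[1,n]$ as in their own processes, which gives the second. If the second holds, separation shows first that $[1,j]$ is the superposition of $[1,j-1]$ and $[j,j]$, so that no R survives in it, and then that $[1,n]$ is the superposition of $[1,j]$ and $[j+1,n]$, which gives the first. A static interval without survivors is extinct. Hence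
\[
g_n=e_n+\sum_{j=1}^{n}p\,e_{j-1}\,g_{n-j},\qquad n\ge0 .
\]
Let $E(z)=\sum_ne_nz^n$ and $G(z)=\sum_ng_nz^n$. For $0<z<1$ both series converge, since the coefficients lie in $[0,1]$, and multiplying the equation by $z^n$ and summing gives
\begin{equation}\label{eq:gen}
G(z)\bigl(1-pzE(z)\bigr)=E(z)\ge1 .
\end{equation}

(a) By \eqref{eq:gen}, $pzE(z)<1$ for $0<z<1$. As $z\uparrow1$, $E(z)\uparrow E$ by monotone convergence, so $pE\le1$.

(b) Let $a_R,a_L<1$. We show that $\sum_ng_n=\infty$. This suffices: if $pE<1$, then \eqref{eq:gen} gives $G(z)\le E/(1-pE)$ for all $z<1$, and so $\sum_ng_n<\infty$ by monotone convergence.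

Every finite interval has a static middle part, found as follows. In $[1,n]$ let $i$ be the largest index of a surviving L ($i=0$ if there is none) and $j$ the smallest index of a surviving R ($j=n+1$ if there is none). Then $i<j$, for a surviving R to the left of a surviving L would meet it. By shielding with $T=\infty$, the particle $\bullet_i$ is an L surviving in $[1,i]$, the particle $\bullet_j$ is an R surviving in $[j,n]$, and $[i+1,j-1]$ evolves as in its own process, with no surviving L or R, so it is static; the conditions on $\bullet_0$ and $\bullet_{n+1}$ are void. Let $\ell_i$ be the probability that $\bullet_i$ is an L surviving in $[1,i]$, let $r_k$ be the probability that $\bullet_1$ is an R surviving in $[1,k]$, and put $\ell_0=r_0=1$. With $k=n+1-j$, independence of the three blocks and the union bound give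
\begin{equation}\label{eq:union}
1\le\sum_{i,k\ge0,\ i+k\le n}\ell_i\,r_k\,g_{n-i-k}.
\end{equation}
The hypothesis makes the outer parts short. Suppose $\bullet_i$ is an L surviving in $[1,i]$, let $i_1<\dots<i_h=i$ be the indices of all surviving L's of $[1,i]$, and put $i_0=0$. By shielding, each $[i_{c-1}+1,i_c]$ evolves as in its own process, so it is in $\mathcal L$. With $\beta_j=\mathbb P([1,j]\in\mathcal L)$ and \eqref{eq:asum},
\[
\sum_{i\ge0}\ell_i\le1+\sum_{h\ge1}\ \sum_{j_1,\dots,j_h\ge1}\beta_{j_1}\cdots\beta_{j_h}=\sum_{h\ge0}a_L^h=\frac1{1-a_L}<\infty,
\]
and the mirror argument gives $\sum_kr_k\le1/(1-a_R)<\infty$. If $\sum_ng_n<\infty$, then $g_n\to0$. Each term of \eqref{eq:union} then tends to $0$ as $n\to\infty$ and is bounded by the summable family $\ell_ir_k$, so by dominated convergence the right side tends to $0$, a contradiction.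
\end{proof}

Part (b) needs its hypothesis: in Example~\ref{ex:noleft} with $p<\frac12$ one has $pE=p/(1-p)<1$.

Since $p>0$, part (a) gives $1\le E\le1/p<\infty$, that is, $p\le\sigma\le1$. Dividing the identities of Proposition~\ref{prop:sum} by $E$ gives
\begin{equation}\label{eq:aw}
q_R=\sigma a_R+p\,w_R,\qquad q_L=\sigma a_L+p\,w_L,
\end{equation}
which is \eqref{eq:system}. Together with \eqref{eq:theta} this proves Theorem~\ref{thm:identities}(i), and part (b) says that $\theta>0$ implies $\sigma=p$.

\section{The threshold}\label{sec:threshold}

To compare $p$ with $F$ we clear denominators. Put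
\[
\Delta_R=(q_R-p)(1+\alpha_L)-q_L\alpha_R,\qquad \Delta_L=(q_L-p)(1+\alpha_R)-q_R\alpha_L .
\]

\begin{lemma}\label{lem:Delta}
The numbers $\Delta_R$ and $F_R-p$ have the same sign, and so do $\Delta_L$ and $F_L-p$. Moreover,
\begin{align}
\Delta_R&=(\sigma a_R-p)(1+\alpha_L)-a_L\alpha_R(\sigma-pa_R),\label{eq:DR}\\
\Delta_L&=(\sigma a_L-p)(1+\alpha_R)-a_R\alpha_L(\sigma-pa_L).\label{eq:DL}
\end{align}
\end{lemma}

\begin{proof}
By reflection it is enough to treat $\Delta_R$. Write $F_R=N/D$ as in \eqref{eq:F}. Then $D=N+1+\alpha_L$, and $D\ge2\lambda>0$ because $\alpha_R\le1$. Using $2+\hat\alpha=1+\alpha_R+\alpha_L$ and $1-p=q_R+q_L$,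
\begin{align*}
D(F_R-p)&=(1-p)N-p(1+\alpha_L)\\
&=q_R(1+\alpha_R+\alpha_L)-(q_R+q_L)\alpha_R-p(1+\alpha_L)=\Delta_R .
\end{align*}
Now insert \eqref{eq:system}. We get
\begin{align*}
(q_R-p)(1+\alpha_L)&=(\sigma a_R-p)(1+\alpha_L)+pa_Ra_L\alpha_R+pa_Ra_L\alpha_R\alpha_L,\\
q_L\alpha_R&=\sigma a_L\alpha_R+pa_Ra_L\alpha_R\alpha_L,
\end{align*}
and the difference is \eqref{eq:DR}.
\end{proof}

The point of \eqref{eq:DR} is that it factors in each of the two situations that can occur:
\begin{align}
\text{if }a_R=1,\quad&\Delta_R=(\sigma-p)(1+\alpha_L-a_L\alpha_R);\label{eq:fac1}\\
\text{if }\sigma=p,\quad&\Delta_R=-p(1-a_R)(1+\alpha_L+a_L\alpha_R).\label{eq:fac2}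
\end{align}
The reflected formulas hold for $\Delta_L$.

\begin{proof}[Proof of Theorem~\ref{thm:main} and Theorem~\ref{thm:identities}(ii)]
Since $\sigma\ge p$, exactly one of the following cases occurs.

\emph{Case 1: $\theta>0$.} Then $a_R,a_L<1$ and $\sigma=p$. By \eqref{eq:fac2} and its reflection $\Delta_R<0$ and $\Delta_L<0$, so $p>F_R$ and $p>F_L$, that is, $p>F$.

\emph{Case 2: $\theta=0$ and $\sigma=p$.} By reflection we may assume $a_R=1$. Then $\Delta_R=0$ by \eqref{eq:fac1}, and $\Delta_L=-p(1-a_L)(1+\alpha_R+a_R\alpha_L)\le0$. So $p=F_R\ge F_L$, that is, $p=F$.

\emph{Case 3: $\theta=0$ and $\sigma>p$.} Again assume $a_R=1$. Since $a_L\alpha_R\le1$, Lemma~\ref{lem:alphapos} gives $1+\alpha_L-a_L\alpha_R\ge\alpha_L>0$. By \eqref{eq:fac1}, $\Delta_R>0$, so $p<F_R\le F$.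

The three conclusions exclude each other, so each is equivalent to its case. Finally, $\sigma>p$ forces $\theta=0$ by Proposition~\ref{prop:renewal}(b), so Case~3 is the case $\sigma>p$.
\end{proof}

\begin{remark}
The conjectured implication uses only \eqref{eq:system} and $\sigma\ge p$: if $\theta=0$ and, say, $a_R=1$, then \eqref{eq:fac1} gives $\Delta_R\ge0$ and $p\le F$. The known implication is the one that needs Proposition~\ref{prop:renewal}(b). The hypothesis $0<\lambda<1$ makes $a_R,a_L$ positive, so that $\alpha_R,\alpha_L$ are defined, and it enters Lemma~\ref{lem:alphapos}.
\end{remark}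

\section{Equations, continuity and bounds}\label{sec:consequences}

\begin{proof}[Proof of Theorem~\ref{thm:consequences}(i)]
If $p>F$ then $\sigma=p$, and \eqref{eq:system} is the stated system. For positive unknowns $(a,b)$ in place of $(a_R,a_L)$, the second equation is equivalent to $b=(q_L/p)/(1+a\alpha_L)$. Substituting this into the first equation and multiplying by $(1+a\alpha_L)/p>0$ gives the equivalent equation
\[
a(1+a\alpha_L)+\frac{q_L}p\alpha_R\,a=\frac{q_R}p(1+a\alpha_L),
\]
which is the stated quadratic. Its leading coefficient $\alpha_L$ is positive by Lemma~\ref{lem:alphapos} and its constant term is negative, so its roots are real with negative product and exactly one is positive. Adding the two equations of the system gives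
\begin{equation}\label{eq:added}
1-p=p\bigl(a_R+a_L+(1+\hat\alpha)a_Ra_L\bigr).
\end{equation}
If $\hat\alpha=0$, this reads $(1+a_R)(1+a_L)=1+(1-p)/p=1/p$.
\end{proof}

Continuity is delicate because $a_R$ is an infinite sum. Sums of nonnegative continuous terms can jump only in one direction, and the inequality $\sigma\ge p$ supplies the bound in the other. Recall that $f$ is \emph{lower semicontinuous} if $\liminf_nf(z_n)\ge f(z)$ whenever $z_n\to z$, and that a supremum of continuous functions has this property.

\begin{proof}[Proof of Theorem~\ref{thm:consequences}(ii)]
Fix $\mu$ and regard all quantities as functions of $z=(p,\lambda)$. Each term in \eqref{eq:asum} and \eqref{eq:wsum} is a finite sum, over the assignments of velocities to the particles involved, of a monomial in $p,q_R,q_L$ times the probability of an event about spacings, which does not depend on $z$. So each term is continuous and nonnegative, and $a_R,a_L,w_R,w_L$, as suprema of their partial sums, are lower semicontinuous. Let $z_n=(p_n,\lambda_n)\to z=(p,\lambda)$.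

Suppose $p\ge F(z)$. Then $\sigma(z)=p$ by Theorem~\ref{thm:identities}(ii), and \eqref{eq:aw} gives $a_R(z)+w_R(z)=q_R(z)/p$. At $z_n$ we have $\sigma(z_n)\ge p_n$, so \eqref{eq:aw} gives $a_R(z_n)+w_R(z_n)\le q_R(z_n)/p_n$. Hence
\[
\limsup_na_R(z_n)\le\frac{q_R(z)}p-\liminf_nw_R(z_n)\le a_R(z)+w_R(z)-w_R(z)=a_R(z),
\]
and exchanging the roles of $a_R$ and $w_R$ gives $\limsup_nw_R(z_n)\le w_R(z)$. With lower semicontinuity, $a_R$ and $w_R$ are continuous at $z$, and by reflection so are $a_L$ and $w_L$. Since $a_R,a_L>0$, the functions $\alpha_R=w_R/(a_Ra_L)$, $\alpha_L=w_L/(a_Ra_L)$, $\hat\alpha=\alpha_R+\alpha_L-1$ and $\theta=(1-a_R)(1-a_L)$ are continuous at $z$.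

Suppose $\theta(z)=0$, say $a_R(z)=1$. Lower semicontinuity and $a_R\le1$ give $a_R(z_n)\to1$, so $\theta(z_n)\le1-a_R(z_n)\to0$.

By Theorem~\ref{thm:main} every point is of one of these two kinds. So $\theta$ is continuous on $(0,1)^2$, and $\{p>F\}=\{\theta>0\}$ is open.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:consequences}(iii)]
Let $\theta=0$. If $a_R=1$, then $\lambda(1-p)=q_R=\sigma+p\,w_R>p$, since $\sigma\ge p$ and $w_R>0$; so $p<\frac\lambda{1+\lambda}$. If $a_L=1$, reflection gives $p<\frac{1-\lambda}{2-\lambda}$. Since $x/(1+x)$ is increasing, $p<\frac{\lambda^*}{1+\lambda^*}$ in both cases. This is the first claim.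

Let $\theta>0$, so that $\sigma=p$ and $a_R,a_L<1$; by reflection we may assume $\lambda^*=\lambda$. First, $\lambda(1-p)=pa_R(1+a_L\alpha_R)<2p$, so $p>\frac\lambda{2+\lambda}$. Second, $q_L=pa_L(1+a_R\alpha_L)\ge pa_L$, and therefore $q_R=pa_R+pa_Ra_L\alpha_R<p+pa_L\le p+q_L$. This says $(2\lambda-1)(1-p)<p$, that is, $p>\frac{2\lambda-1}{2\lambda}$. Third, \eqref{eq:added} gives $1-p<p(3+\hat\alpha)$, so $p>\frac1{4+\hat\alpha}$. This is the second claim. As $\lambda^*\to1$, both $\frac{\lambda^*}{1+\lambda^*}$ and $\frac{2\lambda^*-1}{2\lambda^*}$ tend to $\frac12$, while the other two entries of the maximum are at most $\frac13$.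
\end{proof}

The limit $\frac12$ agrees with the threshold found in Example~\ref{ex:noleft}.

\begin{proof}[Proof of Theorem~\ref{thm:consequences}(iv)]
For $\lambda=\frac12$ the system has the same law as its reflection, so $\alpha_R=\alpha_L=\frac{1+\hat\alpha}2$ and
\[
F_R=F_L=\frac{(2+\hat\alpha)/2-(1+\hat\alpha)/2}{(2+\hat\alpha)/2+1}=\frac1{4+\hat\alpha}.
\]
Apply Theorem~\ref{thm:main}.
\end{proof}

\begin{example}
Let $\lambda=\frac12$, let $\mu$ be atomless and let $p>\frac14$. Then $a_R=a_L$ by symmetry and $(1+a_R)^2=1/p$ by part (i). So $a_R=p^{-1/2}-1$ and $\theta=(2-p^{-1/2})^2$, whatever the atomless law $\mu$.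
\end{example}

\section{The fate of a moving particle}\label{sec:moving}

We prove Theorem~\ref{thm:moving}. The law of the process on $\mathbb Z$ is invariant under shifts of the indices, so we may take $\bullet_1$ as the given particle. A collision involves at most one particle of each velocity, so an R either survives, or has a blockade among its partners, or dies in a two-body collision with an L.

\emph{Death on a blockade.} Let $k>1$. By the blockade rule and Lemma~\ref{lem:arrival}, $\bullet_1$ is an R with the blockade $\bullet_k$ among its partners if and only if $\bullet_k$ is a B, $[1,k-1]\in\mathcal R$, and the first arrival time at $x_k$ in the process on $\{k+1,k+2,\dots\}$ is at least $x_k-x_1$. Shifting indices by $k$ and summing over $k$, the probability of death on a blockade is $p\,\mathbb P(\tau_R<\infty,\ \tau_R\le\tau_L)=p\bigl(a_R(1-a_L)+w_R\bigr)$. Hence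
\begin{equation}\label{eq:balance}
q_R=\rho_R+\eta+p\bigl(a_R(1-a_L)+w_R\bigr).
\end{equation}

\emph{Two-body collisions.} It remains to compute $\eta$. For $n\ge2$ let $S_n$ be the event that $\bullet_1$ is an R, $\bullet_n$ is an L, and they annihilate each other in a two-body collision in the process $[1,n]$. An R ignores its left and an L ignores its right, so the partners of $\bullet_1$ are the same in the processes on $\mathbb Z$ and on $\{1,2,\dots\}$, and the partners of $\bullet_n$ are the same in the processes on $\{1,2,\dots\}$ and on $[1,n]$. Thus $S_n$ is also the event that this collision occurs in the process on $\mathbb Z$; the $S_n$ are disjoint and $\eta=\sum_{n\ge2}\mathbb P(S_n)$.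

\begin{lemma}\label{lem:S}
For $n\ge2$, $\ S_n=\{[1,n-1]\in\mathcal R\}\cap\{[2,n]\in\mathcal L\}$.
\end{lemma}

\begin{proof}
On both events $\bullet_1$ is an R and $\bullet_n$ is an L, and their lines cross at time $t=(x_n-x_1)/2$.

Let $S_n$ hold. In $[1,n]$ both $\bullet_1$ and $\bullet_n$ are alive up to $t$, so by shielding the particles between them evolve on $[0,t)$ as in $[2,n-1]$. One of them alive up to $t$ would, by order, be at the crossing point at time $t$, and the collision would not be two-body. So all particles of $[2,n-1]$ die before $t$, and $[2,n-1]\in\mathcal E$. The lines $X_1$ and $X_n$ meet no live particle of $[2,n-1]$: not before $t$, since $\bullet_1$ and $\bullet_n$ are alive up to $t$ in $[1,n]$, and not from $t$ on, since none is left. Lemma~\ref{lem:R} gives $[1,n-1]\in\mathcal R$ and $[2,n]\in\mathcal L$.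

Conversely, let $[1,n-1]\in\mathcal R$ and $[2,n]\in\mathcal L$. By Lemma~\ref{lem:R} neither $X_1$ nor $X_n$ meets a live particle of $[2,n-1]$. By superposition, on $[0,t)$ the process $[1,n]$ consists of the process $[2,n-1]$ and of $\bullet_1,\bullet_n$ moving freely. At time $t$ these two collide, and a third partner would be a live particle of $[2,n-1]$ met by $X_1$. So $S_n$ holds.
\end{proof}

The lemma suggests repeating the argument of Section~\ref{sec:key} with an interval of class $\mathcal L$ in place of an extinct one: add an R to the left of $[2,n]\in\mathcal L$. It reaches $\bullet_n$ unless it takes a blockade on the way.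

\begin{lemma}\label{lem:H}
For $n\ge2$, the event $H_n=\{\bullet_1\text{ is an R},\ [2,n]\in\mathcal L\}$ is the disjoint union of $S_n$ and the events $C_{k,m}\cap\{[m+1,n]\in\mathcal L\}$, $1<k<m<n$.
\end{lemma}

\begin{proof}
On $H_n$ we have $[2,n-1]\in\mathcal E$ by Lemma~\ref{lem:R}. By Proposition~\ref{prop:key} for $n-1$, the event $H_n$ is the disjoint union of $H_n\cap\{[1,n-1]\in\mathcal R\}$, which is $S_n$ by Lemma~\ref{lem:S}, and the events $H_n\cap D^{n-1}_{k,m}$, $1<k<m\le n-1$. We show that $H_n\cap D^{n-1}_{k,m}=C_{k,m}\cap\{[m+1,n]\in\mathcal L\}$.

Both events are contained in $A=D^{n-1}_{k,m}\cap\{\bullet_n\text{ is an L}\}$; for the second, $[m+1,n]\in\mathcal L$ implies $[m+1,n-1]\in\mathcal E$ by Lemma~\ref{lem:R}. On $A$ the particle $\bullet_1$ is an R, the intervals $[2,m]$ and $[m+1,n-1]$ are extinct, and $[2,n-1]$ is their superposition by separation. The line $X_n$ meets no live particle of $[2,m]$. Indeed, let $\bullet_h$ be alive up to $s$ in $[2,m]$. By Lemma~\ref{lem:C}, $s\le x_m-x_k$ and $\bullet_m$ is alive up to $s$ as well, so by order $X_h(s)\le x_m-s<x_n-s=X_n(s)$. Hence on $A$ the line $X_n$ meets a live particle of $[2,n-1]$ if and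 only if it meets one of $[m+1,n-1]$. By Lemma~\ref{lem:R}, on $A$ we have $[2,n]\in\mathcal L$ if and only if $[m+1,n]\in\mathcal L$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:moving}]
Take probabilities in Lemma~\ref{lem:H}:
\[
q_R\,\mathbb P([1,n-1]\in\mathcal L)=\mathbb P(S_n)+\sum_{1<k<m<n}\mathbb P(C_{k,m})\,\mathbb P([1,n-m]\in\mathcal L).
\]
Summing over $n\ge2$ with \eqref{eq:asum} and \eqref{eq:Csum} gives $q_Ra_L=\eta+p\,w_Ra_L$. By \eqref{eq:aw}, $q_R-p\,w_R=\sigma a_R$, so $\eta=\sigma a_Ra_L$. Then \eqref{eq:balance} gives
\[
\rho_R=\sigma a_R-\sigma a_Ra_L-pa_R(1-a_L)=a_R(1-a_L)(\sigma-p),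
\]
and the formula for $\rho_L$ follows by reflection. If $p\ge F$, then $\sigma=p$ by Theorem~\ref{thm:identities}(ii), so $\rho_R=\rho_L=0$; there are countably many particles, so almost surely no moving particle survives.
\end{proof}

\begin{thebibliography}{9}

\bibitem{JL}
Matthew Junge and Hanbaek Lyu,
\emph{The phase structure of asymmetric ballistic annihilation},
arXiv:1811.08378 (2018).

\end{thebibliography}
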